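# Winding rational curves on quartic threefolds that collapse onto a curve of genus 5

## 1. Quartic threefolds that collapse onto a curve of genus 5

A curve of genus $5$ receives no nonconstant map from $\mathbb P^1$. So if the real points of a threefold $X_t$ are squeezed, as $t\to0$, onto the real points of such a curve $C$, a first guess is that no rational curve on $X_t$ can travel around a circle of $C(\mathbb R)$. We make this guess precise and test it.

**Setting.** Let $q_1,q_2,q_3$ be real quadratic forms in $x_0,\dots,x_4$ such that $C:=(q_1=q_2=q_3=0)\subset\mathbb P^4$ is a smooth curve with $C(\mathbb R)\ne\emptyset$. Here $X(\mathbb R)$ is the set of real points of a real variety $X$, with the Euclidean topology. Put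
$$X_t:=\bigl(q_1^2+q_2^2+q_3^2-t(x_0^4+\cdots+x_4^4)=0\bigr)\subset\mathbb P^4 .$$
A rational curve on $X_t$ is a morphism $g:\mathbb P^1\to X_t$ defined over $\mathbb R$. It restricts to a continuous map $g:\mathbb{RP}^1\to X_t(\mathbb R)$.

**First guess.** *If $0<t\ll1$ (that is, $0<t<\varepsilon$ for some $\varepsilon>0$ depending on $q_1,q_2,q_3$), then every rational curve $g:\mathbb P^1\to X_t$ gives a null-homotopic map $g:\mathbb{RP}^1\to X_t(\mathbb R)$.*

This is a conjecture in János Kollár and Frédéric Mangolte, "Approximating curves on real rational surfaces", arXiv:1210.5687 (2012).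

The curve $C$ is a smooth complete intersection of positive dimension, hence connected. By adjunction $K_C=\mathcal O_C(-5+2+2+2)=\mathcal O_C(1)$, and $\deg C=8$. So $2g-2=8$ and $g=5$, and by Lüroth's theorem every morphism $\mathbb P^1\to C$ is constant. Also $X_0(\mathbb R)=C(\mathbb R)$, because a sum of three real squares vanishes only if each of them does.

**Example.** Let
$$q_1=x_0^2-x_3^2-x_4^2,\qquad q_2=x_1^2-x_3^2-2x_4^2,\qquad q_3=x_2^2-x_3^2-3x_4^2 .$$
The coefficients of $x_0^2,\dots,x_4^2$ form the columns $e_1,e_2,e_3,(-1,-1,-1),(-1,-2,-3)$ in $\mathbb R^3$. Any three of them are linearly independent, since $1,2,3$ are distinct and nonzero. At a point of $C$ the columns with $x_j\ne0$ satisfy a linear relation with nonzero coefficients $x_j^2$, so at least four coordinates are nonzero. Hence the Jacobian, whose columns are $2x_j$ times these, has rank $3$, and $C$ is smooth. At a real point $(x_3,x_4)\neq(0,0)$, so we may scale to $(x_3,x_4)=(\cos\theta,\sin\theta)$. Then $x_0=\pm1$, $x_1=\pm\sqrt{1+\sin^2\theta}$, $x_2=\pm\sqrt{1+2\sin^2\theta}$. After making $x_0=1$, two signs remain. So $C(\mathbb R)$ consists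 of four circles.

**Lemma 1.** *There are $\varepsilon_0>0$ and a smooth retraction $\pi:\mathcal U\to C(\mathbb R)$ of a neighborhood of $C(\mathbb R)$ in $\mathbb{RP}^4$ such that for $0<t<\varepsilon_0$ the variety $X_t$ is smooth, $X_t(\mathbb R)\subset\mathcal U$, and there is a diffeomorphism $X_t(\mathbb R)\cong C(\mathbb R)\times\mathbb S^2$ under which $\pi$ is the first projection. Hence each component of $X_t(\mathbb R)$ has fundamental group $\mathbb Z$, and a loop in $X_t(\mathbb R)$ is null-homotopic if and only if its composite with $\pi$ is.*

*Proof.* On $\mathbb{RP}^4$ put $\tilde q_i=q_i/|x|^2$ and $\tilde h=\sum x_i^4/|x|^4$. From $\sum x_i^4\le(\sum x_i^2)^2\le5\sum x_i^4$ we get $\tilde h\in[\frac15,1]$. Along $C$ the differentials $dq_i$ are independent. At a point of $C(\mathbb R)$ they kill the radial direction by Euler's formula, so $\tilde q=(\tilde q_1,\tilde q_2,\tilde q_3)$ is a submersion along $C(\mathbb R)=(\tilde q=0)$. In particular $C(\mathbb R)$ is a compact $1$-manifold, a nonempty disjoint union of circles. Let $\pi$ be the retraction of a tubular neighborhood. The map $(\pi,\tilde q)$ is a local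 diffeomorphism along $C(\mathbb R)$ and injective on $C(\mathbb R)$, so after shrinking it is a diffeomorphism from a neighborhood $\mathcal U$ onto $C(\mathbb R)\times\{|y|<\delta_0\}\subset C(\mathbb R)\times\mathbb R^3$.

On $X_t(\mathbb R)$ we have $|\tilde q|^2=t\tilde h\le t$, so by compactness $X_t(\mathbb R)\subset\mathcal U$ for small $t$. With $\tilde q=\sqrt t\,y$ the equation of $X_t(\mathbb R)$ becomes
$$|y|^2-\tilde h(c,\sqrt t\,y)=0,\qquad c\in C(\mathbb R). \tag{1}$$
All solutions have $|y|^2\in[\frac15,1]$. On $\frac1{10}\le|y|^2\le2$ the radial derivative $y\cdot\nabla_y$ of the left side is $2|y|^2+O(\sqrt t)$, which is positive for small $t$. The left side is negative at $|y|^2=\frac1{10}$ and positive at $|y|^2=2$. So each ray from $0$ contains exactly one solution, which depends smoothly on $c$ and on the direction. This is the diffeomorphism. It induces an isomorphism $\pi_*$ on fundamental groups because $\mathbb S^2$ is connected and simply connected.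

For smoothness, consider the pencil spanned by $q_1^2+q_2^2+q_3^2$ and $\sum x_i^4$. The pairs (singular point, parameter) form a closed set, so the parameters of singular members are Zariski closed in $\mathbb P^1(\mathbb C)$. The smooth Fermat quartic is not among them, so they are finitely many, and $X_t$ is smooth for small $t>0$. $\square$

**Lines.** Suppose that $X_t$ contained a real line for a sequence $t\to0$. By compactness of the real Grassmannian a subsequence converges to a real line $\ell\subset X_0$. Then $\ell(\mathbb R)\subset X_0(\mathbb R)=C(\mathbb R)$, so the $q_i$ vanish at infinitely many points of $\ell$ and $\ell\subset C$, which is impossible. For small $t$ there are no real lines on $X_t$ at all.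

**Conics.** Let $g_t:\mathbb P^1\to X_t$ have degree $2$, for a sequence $t\to0$. Its image is not a real line, by the previous case, so it is a smooth conic $(Q_t=0)$ in a real plane $\Pi_t$. Here $Q_t$ is a real form of norm $1$ in coordinates on $\Pi_t$ from an orthonormal basis. The quartic $F_t$ defining $X_t$ restricts to $\Pi_t$ as $F_t|_{\Pi_t}=Q_tR_t$. On ternary quadratic forms there is a bound $\|QR\|\ge\text{const}\cdot\|Q\|\,\|R\|$ with a positive constant, by compactness of the unit spheres and absence of zero divisors. So the $R_t$ stay bounded, and after passing to a subsequence $F_0|_{\Pi_0}=Q_0R_0$ with $Q_0\ne0$. The real zeros of $Q_0$ lie in $X_0(\mathbb R)=C(\mathbb R)$. If $Q_0$ had infinitely many real zeros, these would lie on a real smooth conic or a real line, which would then be contained in $C$; this is impossible. If $Q_0$ had none, then neither would $Q_t$ for small $t$, although $g_t(\mathbb{RP}^1)\ne\emptyset$. So $Q_0$ has exactly one real zero $p$ (a pair of conjugate lines), and the real zeros of $Q_t$ converge to $p$. For small $t$ in the subsequence, $\pi\circ g_t$ stays in a small arc of $C(\mathbb R)$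 around $p$, and $g_t$ is null-homotopic. As every sequence $t\to0$ has such a subsequence, degree $2$ curves are null-homotopic for all small $t$.

In degrees $1$ and $2$ the guess survives.

## 2. The guess holds in bounded degree

The conic argument generalizes: take a limit of the curves, and observe that every real piece of the limit is mapped into $C$ and so contracted.

**Proposition C.** *For every $d$ there is $\varepsilon_d>0$ such that for $0<t<\varepsilon_d$ every rational curve $g:\mathbb P^1\to X_t$ over $\mathbb R$ of degree $\le d$ gives a null-homotopic map.*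

*Proof.* Constant maps are null-homotopic, so it suffices to treat one degree $d\ge1$ and then take a minimum. Call a loop in $X_t(\mathbb R)$ *essential* if it is not null-homotopic. By Lemma 1, $g$ is essential if and only if $\pi\circ g$ is.

**Making a family of essential curves.** We want one curve for each small $t$, depending on $t$ through a power series. Let $F_t$ be the equation of $X_t$. Let $\mathcal S_d$ be the set of pairs $(t,g)$ with $0<t<\varepsilon_0$ and $g$ a $5$-tuple of real binary forms of degree $d$, with coefficient vector of norm $1$, without common complex zero, and with $F_t(g)\equiv0$. It is semialgebraic, and every rational curve of degree $d$ on $X_t$ occurs in it. The loop $\pi\circ g$ depends continuously on $(t,g)\in\mathcal S_d$, so being essential is locally constant on $\mathcal S_d$. A semialgebraic set has finitely many connected components, each semialgebraic and open in it. So the essential pairs form a semialgebraic set, a union of components of $\mathcal S_d$.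

Suppose essential pairs exist for $t$ arbitrarily close to $0$. The set of their $t$ is semialgebraic in $\mathbb R$, so it contains an interval $(0,t_0)$. By semialgebraic choice there is a semialgebraic family $g_t$, $0<t<t_0$, of essential curves. A bounded semialgebraic function of $t$ is, for small $t>0$, a convergent power series in a root of $t$. So the coefficients of $g_t$ are convergent real power series in $s=t^{1/m}$ for some $m$. The norm condition gives $g|_{s=0}\ne0$.

**Resolving the limit.** We now let $s$ be complex, in a small disc $\mathcal D$ around $0$. The set of $s$ for which the five forms have a common zero is analytic in $\mathcal D$, being the image of an analytic subset of $\mathbb P^1\times\mathcal D$ under a proper projection. It contains no small $s>0$, so after shrinking $\mathcal D$ it is contained in $\{0\}$. We get a real meromorphic map $\mathbb P^1\times\mathcal D\dashrightarrow\mathbb P^4$ whose finitely many indeterminacy points lie over $s=0$. Blowing up real points and conjugate pairs of points, finitely often, we get a real surface $Y\to\mathbb P^1\times\mathcal D$ and a real holomorphic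 map $G:Y\to\mathbb P^4$. The identity $F_{s^m}(g_{s^m})=0$ holds for small $s>0$, hence identically. So $G(Y_0)\subset X_0$, where $Y_0$ is the fiber over $s=0$.

**The real points of $Y_0$ form a connected union of circles.** Each circle here is $D(\mathbb R)$ for a component $D\cong\mathbb P^1_{\mathbb R}$ of $Y_0$. This holds before any blow-up, when $Y_0(\mathbb R)=\mathbb{RP}^1$. Blowing up a conjugate pair of points inserts two disjoint curves exchanged by conjugation; neither they nor anything later lying over them has a real point, and the real locus is unchanged. Blowing up a real point $p\in Y_0(\mathbb R)$ inserts a curve $E\cong\mathbb P^1_{\mathbb R}$ with $E(\mathbb R)$ a circle. The real components through $p$, of which there is at least one by induction, are replaced by isomorphic strict transforms. Each of these meets $E$ in the real point given by its tangent direction. Circles that met only at $p$ are now joined through $E(\mathbb R)$, so connectedness persists.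

**Contraction.** On each such circle $G(D(\mathbb R))\subset X_0(\mathbb R)=C(\mathbb R)$. If $G|_D$ were nonconstant, then $(G|_D)^{-1}(C)$ would be a Zariski closed subset of $D$ containing the infinite set $D(\mathbb R)$. So $G(D)\subset C$, and $G|_D$ would be a nonconstant map from $\mathbb P^1$ to a curve of genus $5$, contrary to Lüroth's theorem. So $G$ is constant on each circle, and by connectedness $G(Y_0(\mathbb R))$ is one point $p\in C(\mathbb R)$.

Since $Y(\mathbb R)\to\mathcal D(\mathbb R)$ is proper, for small $s>0$ and $t=s^m$ the set $g_t(\mathbb{RP}^1)=G(Y_s(\mathbb R))$ lies in a small neighborhood of $p$. Then $\pi\circ g_t$ stays in a small arc and is null-homotopic, a contradiction. $\square$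

The argument stops at one precise point: the compactness. The coefficient vectors of $g_t$ had a limit because they lay in the unit sphere of a *fixed* space, that of $5$-tuples of forms of degree $d$. If the degrees grow as $t\to0$ there is no limit curve to contract, and nothing said so far keeps $\varepsilon_d$ away from $0$.

## 3. Theorems A and B: every loop is a limit of rational curves

In fact the guess is wrong, for every admissible $q_1,q_2,q_3$ and every small $t>0$.

**Theorem A.** *Let $q_1,q_2,q_3$ be as above. There is $\varepsilon_0>0$ such that for every $t\in(0,\varepsilon_0)$ every continuous map $\mathbb{RP}^1\to X_t(\mathbb R)$ is a uniform limit of maps $g|_{\mathbb{RP}^1}$ with $g:\mathbb P^1\to X_t$ a morphism over $\mathbb R$; in particular it is homotopic to such a map. Hence for every $t\in(0,\varepsilon_0)$ there is a rational curve $g:\mathbb P^1\to X_t$ with $g|_{\mathbb{RP}^1}$ not null-homotopic, and the conjecture is false.*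

With Proposition C, the degrees of rational curves in nontrivial classes tend to $\infty$ as $t\to0$. The reason for Theorem A is that $X_t$, for fixed $t>0$, has very many rational curves over $\mathbb C$.

**Definition.** A smooth projective complex variety is *rationally connected* if two general points of it lie on a common rational curve. A curve $f:\mathbb P^1\to X$ is *very free* if $f^*T_X\cong\bigoplus\mathcal O(a_i)$ with all $a_i\ge1$. A smooth projective variety is *Fano* if $-K$ is ample.

For example, $\mathbb P^n$ is rationally connected, and a line $\ell$ in it is very free since $T_{\mathbb P^n}|_\ell\cong\mathcal O(2)\oplus\mathcal O(1)^{n-1}$. A ruling of $\mathbb P^1\times\mathbb P^1$ has $f^*T\cong\mathcal O(2)\oplus\mathcal O$ and is not very free: it cannot be deformed with one point fixed into another direction. The diagonal has $f^*T\cong\mathcal O(2)\oplus\mathcal O(2)$ and is very free.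

**Theorem B.** *Let $X$ be a smooth projective variety over $\mathbb R$ with $X_{\mathbb C}$ rationally connected, let $0\le m\le\infty$, and let $\gamma:\mathbb{RP}^1\to X(\mathbb R)$ be a $C^m$ map. Then $\gamma$ is a limit, in the $C^m$ topology, of maps $g|_{\mathbb{RP}^1}$ with $g:\mathbb P^1\to X$ a morphism over $\mathbb R$.*

The following published facts are used.

* (F1) Fano manifolds are rationally connected (Campana; Kollár–Miyaoka–Mori).
* (F2) If $X_{\mathbb C}$ is smooth, projective and rationally connected, then $X(\mathbb C)$ is simply connected, and through every point there passes a very free curve (Kollár, *Rational Curves on Algebraic Varieties*, IV.3.9).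
* (F3) Mergelyan: if $K\subset\mathbb C$ is compact and $\mathbb C\setminus K$ has finitely many components, every continuous function on $K$ that is holomorphic in $\operatorname{int}K$ is a uniform limit on $K$ of rational functions with poles off $K$ (Gamelin, *Uniform Algebras*, II.10.4).
* (F4) Tychonoff: a continuous self-map of a nonempty compact convex subset of a locally convex Hausdorff space has a fixed point.

**Theorem B implies Theorem A.** Take $\varepsilon_0$ from Lemma 1. For $0<t<\varepsilon_0$ the threefold $X_t$ is a smooth quartic, with $K=\mathcal O(-5+4)=\mathcal O(-1)$. So it is Fano, and rationally connected by (F1). Theorem B with $m=0$ gives the uniform approximation. Uniformly close maps into a compact manifold are homotopic: embed the manifold in a Euclidean space, join the maps by segments inside a tubular neighborhood, and retract. So every free homotopy class of loops in $X_t(\mathbb R)$ contains a rational curve. By Lemma 1 each component has fundamental group $\mathbb Z$, so there are essential ones. $\square$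

It remains to prove Theorem B.

## 4. Filling a disc by many small poles

The loop $\gamma$ can be taken real-analytic, and then it extends holomorphically to an annulus around the circle. The sensible first attempt is to approximate it there by a map that is holomorphic on the disc inside as well. In a coordinate chart this means approximating a holomorphic function on an annulus by a holomorphic function on the disc, and this already fails for $1/z$. If $f$ is holomorphic near $|z|\le1$, then $\oint_{|z|=1}(f(z)-1/z)\,dz=-2\pi i$, so $\sup_{|z|=1}|f-1/z|\ge1$. There is a *smooth* filling with values in the closed unit disc, namely $\bar z$, which equals $1/z$ on $|z|=1$. It is not holomorphic, and subtracting its Cauchy transform to make it so changes it by an amount that is not small. The way past this is to replace the Cauchy transform by a Riemann sum. Write $\mu$ for area measure.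

**Toy computation.** Let $D=\{|z|<1\}$. The Cauchy–Pompeiu formula for $\bar z$ reads
$$\bar z=\frac1{2\pi i}\oint_{|w|=1}\frac{\bar w\,dw}{w-z}+\frac1\pi\int_D\frac{d\mu(w)}{z-w}=\frac1\pi\int_D\frac{d\mu(w)}{z-w}.$$
The contour integral vanishes because $\bar w=1/w$ on the circle and the residues of $\frac1{w(w-z)}$ at $0$ and $z$ cancel. Let $S_\ell$ be the closed square of side $\varepsilon$ centered at $\ell\in\varepsilon\mathbb Z[i]$, and put
$$R_\varepsilon(z)=\frac{1}{\pi}\sum_{S_\ell\subset D}\frac{\varepsilon^2}{z-\ell}.$$
*Claim: $|R_\varepsilon(z)-\bar z|\le\mathrm{const}\cdot\varepsilon^{1/2}$ if $|z|\le1$ and $|z-\ell|\ge\varepsilon^{3/2}$ for all $\ell$.* The squares used leave out a set $E\subset D$ of area $O(\varepsilon)$ near the boundary, and $\int_E\frac{d\mu(w)}{|z-w|}\le2\sqrt{\pi\mu(E)}=O(\varepsilon^{1/2})$, since the disc around $z$ of the same area is the worst case. For a square with $|z-\ell|\ge4\varepsilon$ the difference $\int_{S_\ell}\frac{d\mu(w)}{z-w}-\frac{\varepsilon^2}{z-\ell}$ is $O(\varepsilon^3|z-\ell|^{-2})$, and summing gives $O(\varepsilon\log\frac1\varepsilon)$. The boundedly many remaining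 squares contribute $O(\varepsilon)$ to the integral and $O(\varepsilon^2/\varepsilon^{3/2})=O(\varepsilon^{1/2})$ to the sum.

So the rational function $R_\varepsilon$ follows the smooth filling $\bar z$ except on tiny discs. In each of them it has one simple pole, and by the argument principle it takes each value $v$ with $|v|\ge2$ exactly once there (for small $\varepsilon$, on the boundary $|R_\varepsilon|<2$). Each tiny disc is a *bubble*: the map leaves the chart and runs once over the rest of $\mathbb P^1$.

In a rationally connected $X$ we let the bubbles run over very free curves. Three matters must be arranged.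

1. In dimension $n$ the residues are vectors, while a pole must point along an available curve. So we use curves in $n$ independent directions and $n$ poles per square.
2. The curves are not straight in the chart. For $n=1$, suppose the good coordinate along the curve is $T(\xi)=\xi+\xi^2$. If $u=\frac b{z-w}$, then $T(u)$ has a double pole, so $u$ must be corrected by a term $g$ whose first approximation is $-\frac{b^2}{(z-w)^2}$. With $b\approx\varepsilon^2$, at $|z-w|=\varepsilon^{3/2}$ this has size $\varepsilon$, much less than the pole $\varepsilon^{1/2}$.
3. The fillings of the discs must fit the holomorphic map outside. This is a Cousin problem for a bundle on $\mathbb P^1$ that may have $H^1\ne0$. We shall allow it finitely many extra poles, and spread these out into bubbles too.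

All unknowns influence one another, and a fixed point theorem settles them together.

## 5. Real structures, real-analytic loops and notation

From now on $X$ and $\gamma$ are as in Theorem B and $n=\dim X\ge1$ (for $n=0$ there is nothing to prove). We write $X$ also for $X(\mathbb C)$, and $\sigma$ for complex conjugation on it. On $\mathbb P^1$ we use the real structure $\iota(z)=1/\bar z$, whose real locus is $S^1=\{|z|=1\}$. The Cayley transform $z\mapsto i\frac{1+z}{1-z}$ carries it to the standard real structure. "Equivariant" and "real" refer to $(\iota,\sigma)$. For example, $z+1/z$ is an equivariant map to $\mathbb P^1$ with its standard conjugation, and on $S^1$ it is $2\cos\theta$. By GAGA an equivariant holomorphic map $\mathbb P^1\to X$ is a morphism over $\mathbb R$, so it is enough to produce such maps.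

**We may assume that $\gamma$ is real-analytic.** Embed $X(\mathbb R)$, inside a real projective space, in some $\mathbb R^{M}$ by the functions $x_ix_j/\sum x_l^2$. It is a compact real-analytic submanifold. Approximate $\gamma$ by trigonometric polynomials in $C^m$ and compose with the real-analytic nearest-point retraction.

$\mathbb B^k(r)$ is the open ball of radius $r$ in $\mathbb C^k$; further $\mathbb B^k=\mathbb B^k(1)$, $\mathbb B(r)=\mathbb B^n(r)$, $\mathbb D=\mathbb B^1$. The curve of genus $5$ plays no role any more, and $C$ now denotes positive constants that may change from place to place.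

## 6. Step 1: tubes of rational curves in $n$ directions

This step provides the curves that will carry bubbles: near each point of $X$, a chart together with $n$ families of rational curves in independent directions.

**Lemma 2.** *For every $x\in X$ there are $r>0$, $C_1$, a biholomorphism $\Phi$ from $\mathbb B(2r)$ onto a neighborhood of $x$ with $\Phi(0)=x$, and for $k=1,\dots,n$ holomorphic maps $\Psi_k:\mathbb P^1\times\mathbb B^{n-1}\to X$ and $T_k:\mathbb B(2r)\to\mathbb C\times\mathbb B^{n-1}(\frac12)$ such that:*

1. *$\Psi_k\circ T_k=\Phi$, and $DT_k(\xi)$ is invertible for all $\xi$.*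
2. *With $a_k(\xi):=DT_k(\xi)^{-1}(1,0)\in\mathbb C^n$: for all $\xi^1,\dots,\xi^n\in\mathbb B(2r)$ the vectors $a_1(\xi^1),\dots,a_n(\xi^n)$ form a basis, with uniformly bounded matrix and inverse matrix.*
3. *$Q_{k,\xi}(\xi'):=DT_k(\xi)^{-1}(T_k(\xi')-T_k(\xi))-(\xi'-\xi)$ satisfies $|Q_{k,\xi}(\xi')|\le C_1|\xi'-\xi|^2$ for $\xi,\xi'\in\mathbb B(2r)$.*

For $X=\mathbb P^2$ and $x=[1:0:0]$ one may take $\Phi(\xi)=[1:\xi_1:\xi_2]$, $\Psi_1(c,y)=[1:c:y]$, $\Psi_2(c,y)=[1:y:c]$, with $\Psi_1(\infty,y)=[0:1:0]$ and $\Psi_2(\infty,y)=[0:0:1]$. Then $T_1=\mathrm{id}$, $T_2$ swaps the coordinates, $a_k=e_k$, $Q_{k,\xi}=0$. In general $T_k$ straightens the $k$-th family: its first coordinate is the parameter along the curve, the others say which curve it is.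

*Proof.* By (F2) there is a very free $f:\mathbb P^1\to X$ with $f(0)=x$. Since all $a_i\ge1$, $H^1(f^*T_X(-1))=H^1(f^*T_X(-2))=0$. By the first vanishing the space of morphisms with $0\mapsto x$ is smooth at $[f]$, with tangent space $H^0(f^*T_X(-1))$, the sections vanishing at $0$. On this space consider $f\mapsto f'(0)\in T_xX$. Its differential is the evaluation of $H^0(f^*T_X(-1))$ in the fiber of $f^*T_X(-1)$ at $0$, which is onto because $H^1(f^*T_X(-2))=0$. So the derivatives at $0$ of curves near $f$ fill a neighborhood of $f'(0)$, and an open set contains a basis. Being very free is an open condition by semicontinuity, so there are very free $f_1,\dots,f_n$ with $f_k(0)=x$ and $f_1'(0),\dots,f_n'(0)$ linearly independent.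

The space $\mathrm{Hom}(\mathbb P^1,X)$ is smooth at $[f_k]$, and evaluation at $0$ is submersive there since $H^1(f_k^*T_X(-1))=0$. Choose an $(n-1)$-dimensional complex submanifold through $[f_k]$ whose tangent space maps isomorphically to a complement of $\mathbb Cf_k'(0)$. After rescaling it is a holomorphic family $f_{k,y}$, $y\in\mathbb B^{n-1}$, with $f_{k,0}=f_k$. The map $\Psi_k(c,y):=f_{k,y}(c)$ is locally biholomorphic at $(0,0)$. Choose a chart $\Phi$ at $x$ with $D\Phi(0)e_k=f_k'(0)$ for all $k$, and let $T_k=\Psi_k^{-1}\circ\Phi$ near $0$, with the local inverse at $(0,0)$. Then $T_k(0)=(0,0)$ and $DT_k(0)e_k=(1,0)$, so $a_k(0)=e_k$. Now (1) and (2) hold for small $r$ by continuity, and (3) by Taylor's formula. $\square$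

For each $x$ fix such data, with $r=r_x$. The sets $\Phi_x(\mathbb B(r_x/4))$ cover $X$. Take a finite subcover, and let $\lambda$ be a Lebesgue number for it with respect to a fixed metric on $X$: every set of diameter $<\lambda$ lies in one of its members.

## 7. Step 2: a holomorphic map near a graph

This step cuts $\mathbb P^1$ into the annulus, a thin graph, and cells so small that each cell is filled inside one chart; on the annulus and the graph it finds a holomorphic map.

**The smooth map $u_0$.** Embed $X\subset\mathbb P^N$ over $\mathbb R$ and let $q_0=\sum x_i^2$. In local real-analytic charts $\gamma$ extends holomorphically, and by uniqueness the extensions glue. So $\gamma$ extends to a holomorphic map $\gamma^c$ on a neighborhood of $A_0=\{e^{-\delta}\le|z|\le e^{\delta}\}$ for some $\delta>0$. It is equivariant, because $\sigma\circ\gamma^c\circ\iota$ is another such extension. Since $q_0\neq0$ at real points, for small $\delta$ we have $q_0\ne0$ on $\gamma^c(A_0)$. As $X(\mathbb C)$ is simply connected, the restriction of $\gamma^c$ to a circle slightly inside $A_0\cap\{|z|\le 1\}$ bounds a disc in $X$. After smoothing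 there is a smooth map on $\{|z|\le1\}$ equal to $\gamma^c$ near $A_0\cap\{|z|\le1\}$. Extending by $u_0=\sigma\circ u_0\circ\iota$, we get a smooth equivariant $u_0:\mathbb P^1\to X$ equal to $\gamma^c$ near $A_0$.

**The graph.** Let $G_0\subset\{|z|\le e^{-\delta}\}$ consist of the circles $|z|=le^{-\delta}/L$, $1\le l\le L$, and finitely many radial segments from $|z|=e^{-\delta}/L$ to $|z|=e^{-\delta}$. Choose it so fine that $u_0(\overline{\Delta_j})$ has diameter $<\lambda/2$ for each component $\Delta_j$ ($j\in J$) of $\{|z|<e^{-\delta}\}\setminus G_0$. These are finitely many simply connected domains. Let $K=A_0\cup G_0\cup\iota(G_0)$. It is a compact, $\iota$-invariant subset of $\mathbb C^*$ with $\mathbb P^1\setminus K=\bigcup_j\Delta_j\cup\iota(\Delta_j)$, $\partial\Delta_j\subset K$ and $\operatorname{int}K=\operatorname{int}A_0$.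

**An affine neighborhood of $u_0(K)$.** To use approximation of functions we need $u_0(K)$ inside an affine open set. We claim that there is a real positive definite quadratic form $q$, arbitrarily near $q_0$, with $q\ne0$ on $u_0(K)$. On the compact set $u_0(A_0)$ this holds for all $q$ near $q_0$. At real points of $u_0(G_0)$ it holds by definiteness. At a nonreal point $[a+ib]$, with $a,b\in\mathbb R^{N+1}$ linearly independent, $q(a+ib)=0$ means $q(a,a)-q(b,b)=0$ and $q(a,b)=0$. These are two independent linear conditions on $q$, because $aa-bb$ and $ab$ are independent in the symmetric square. Now let the point move along $G_0$, a finite union of smooth arcs. The pairs (parameter of a nonreal point, form vanishing there) form manifolds of dimension one less than that of the space of forms. So the forms vanishing at some nonreal point of $u_0(G_0)$ lie in a countable union of smooth images of manifolds of codimension $1$, a null set. This gives $q\ne0$ on $u_0(G_0)$, and then on $u_0(\iota(G_0))$ by equivariance, as $q$ is real.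

So $u_0(K)\subset W:=X\setminus\{q=0\}$, a smooth affine real variety. The functions $x_ix_j/q$ embed $W$ as a closed subvariety of some $\mathbb C^M$, and $\sigma$ becomes complex conjugation.

**A holomorphic retraction.** Since $W$ is affine, the projection of $W\times\mathbb C^M$ onto the normal bundle of $W$ splits over $\mathbb R$. So there is a real algebraic subbundle $N'\subset W\times\mathbb C^M$ complementary to $TW$. The equivariant map $N'\to\mathbb C^M$, $(w,\nu)\mapsto w+\nu$, is locally biholomorphic along the zero section and injective on it. Hence it is injective, and biholomorphic onto an open set, on some conjugation-invariant neighborhood $U$ of the compact set $u_0(K)\times\{0\}$. The set $\{w\in W:(w,0)\in U\}$ is open in $W$, so it is the trace on $W$ of an open set of $\mathbb C^M$. Hence there is a conjugation-invariant neighborhood $\mathcal N$ of $u_0(K)$ in $\mathbb C^M$, contained in the image of $U$, with $(w,0)\in U$ for all $w\in W\cap\mathcal N$. The inverse map followed by the bundle projection is an equivariant holomorphic $\rho:\mathcal N\to W$ with $\rho=\mathrm{id}$ on $W\cap\mathcal N$.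

**The map $u_1$.** The coordinates of $u_0|_K$ are continuous, and holomorphic on $\operatorname{int}K=\operatorname{int}A_0$. By (F3), $u_0|_K$ is uniformly approximated by a rational map $m$ to $\mathbb C^M$ with poles off $K$. Replacing $m(z)$ by $\frac12\bigl(m(z)+\overline{m(1/\bar z)}\bigr)$ we may take it equivariant; it still approximates $u_0$ because $u_0$ is equivariant. Put $u_1=\rho\circ m$. It is holomorphic and equivariant near $K$, as close to $u_0$ on $K$ as we like, with $u_1(K)\subset W\cap\mathcal N$. In particular $u_1$ is as close as we like to $\gamma^c$ on $A_0$, and we may assume that each $u_1(\partial\Delta_j)$ has diameter $<\frac34\lambda$.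

There is no hope of extending $u_1$ further in this way: $\rho$ is defined only on $\mathcal N$, and $m$ has poles in the cells.

**Coordinates in the cells.** Let $\theta_j:\mathbb D\to\Delta_j$ be a Riemann map, with coordinate $\zeta\in\mathbb D$. As $\theta_j$ is proper, points with $|\zeta|$ near $1$ go near $\partial\Delta_j$. So there is $\tau_0<1$ such that for all $j$ the map $u_1$ is holomorphic on $\theta_j\{\tau_0<|\zeta|<1\}$ with values in $W\cap\mathcal N$, and the image of this set has diameter $<\lambda$. Hence the image lies in one set $\Phi_j(\mathbb B(r_j/4))$ of the finite subcover. The data of Lemma 2 for that set are denoted $\Phi_j,r_j,\Psi_k,T_k,a_k,Q_{k,\xi}$; all but the first two depend tacitly on $j$. Put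
$$v_j=\Phi_j^{-1}\circ u_1\circ\theta_j:\{\tau_0<|\zeta|<1\}\to\mathbb B(r_j/4).$$
Fix $\tau_0<\tau_1<\tau_2<\tau_3<\tau_4<1$. Let $B_j=\{|\zeta|<\tau_4\}$ and $O_j=\{\tau_3<|\zeta|<\tau_4\}$, identified with subsets of $\Delta_j$ via $\theta_j$, and
$$A=\mathbb P^1\setminus\bigcup_j\bigl(\theta_j\{|\zeta|\le\tau_3\}\cup\iota\,\theta_j\{|\zeta|\le\tau_3\}\bigr)\supset A_0 .$$
Then $A\cap B_j=O_j$, and $u_1$ is holomorphic near $\overline A$ with values in $W\cap\mathcal N$. In each cell $\tau_1,\tau_2$ will bound the zone of bubbles, and $O_j$ is the overlap on which we glue.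

**Deforming $u_1$.** For $z$ near $\overline A$ and small $v\in T_{u_1(z)}W\subset\mathbb C^M$ let $E(z,v)=\rho(u_1(z)+v)$. It is holomorphic and equivariant, $E(z,0)=u_1(z)$, $D_vE(z,0)=\mathrm{id}$. On $\overline{O_j}$ identify $T_{u_1}X$ with $\mathbb C^n$ by $D\Phi_j(v_j)$. By compactness this map and its inverse are bounded there, so norms measured in $\mathbb C^M$ and in $\mathbb C^n$ are equivalent. By Taylor's formula, for small $s$,
$$\Phi_j^{-1}E(\cdot,s)=v_j+s+R_j(\cdot,s),\qquad|R_j(\cdot,s)|\le C_R|s|^2, \tag{2}$$
with $R_j$ holomorphic.

## 8. Step 3: the linear Cousin problem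

Here we solve the linear version of the gluing problem on the overlaps $O_j$, with estimates. The bundle and the estimates are fixed before the bubbles exist, so they do not depend on the later parameter $\varepsilon$.

Let $V$ be the holomorphic bundle on $\mathbb P^1$ with $V|_A=u_1^*T_X$ (normed as a subbundle of $A\times\mathbb C^M$) and $V|_{B_j}$ trivial $=\mathbb C^n$, glued on $O_j$ via $D\Phi_j(v_j)$, and with the complex conjugate construction on $\iota(B_j)$. It carries a real structure lifting $\iota$. Nothing prevents $H^1(\mathbb P^1,V)$ from being nonzero. So choose a finite set $Z\subset\{|\zeta|<\tau_1\}$ in one cell $\Delta_{j_0}$, with $\#Z$ so large that $H^1(\mathbb P^1,V(Z+\iota(Z)))=0$. For $\alpha=(\alpha_{w,k})\in\mathbb C^{Z\times n}$ let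
$$p_{j_0}(\alpha)=\sum_{w\in Z}\sum_{k=1}^n\frac{\alpha_{w,k}\,e_k}{\zeta-w},\qquad p_j=0\ \text{ for }j\ne j_0 .$$
Since $Z$ is a finite subset of $\{|\zeta|<\tau_1\}$, we have $|p_j(\alpha)|\le C|\alpha|$ on $\{\tau_1\le|\zeta|<1\}$, and likewise for first derivatives. Consider
$$\mathcal L:\ \mathcal O(A,V)^{\rm real}\times\prod_{j\in J}\mathcal O(B_j,\mathbb C^n)\times\mathbb C^{Z\times n}\to\prod_{j\in J}\mathcal O(O_j,\mathbb C^n),\qquad(s,\varphi,\alpha)\mapsto\bigl(\varphi_j+p_j(\alpha)-s|_{O_j}\bigr)_j. \tag{3}$$

**$\mathcal L$ is surjective.** Cover $\mathbb P^1$ by $A$ and $\bigsqcup_j(B_j\sqcup\iota(B_j))$. A section of $V(Z)$ over $B_{j_0}$ is uniquely of the form $\varphi_{j_0}+p_{j_0}(\alpha)$, and $Z$ does not meet $A$. Real cochains are determined by their restrictions to $A$ and the $B_j$, respectively to the $O_j$. So $\mathcal L$ is the real part of the Čech differential of $V(Z+\iota(Z))$ for this cover. The Čech $H^1$ of a cover injects into $H^1=0$, so every right-hand side is hit. If it is real, averaging a solution with its conjugate gives a real solution.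

**A continuous right inverse.** The kernel of $\mathcal L$ is the space of real sections of $V(Z+\iota(Z))$, which is finite-dimensional, so it has a closed complement $\mathcal H$. All spaces are Fréchet for locally uniform convergence, and $\mathcal L:\mathcal H\to\prod\mathcal O(O_j,\mathbb C^n)$ is a continuous bijection. By the open mapping theorem its inverse $S$ is continuous. So $S$ is an $\mathbb R$-linear continuous right inverse of $\mathcal L$.

**Sup-norm bound.** There is $C_S$ with $\|S(e)\|\le C_S\|e\|$ for sup norms over $A$, the $B_j$, the $O_j$. Let $(s,\varphi,\alpha)=S(e)$ and $\tau_*=\frac12(\tau_3+\tau_4)$. Continuity bounds the following by multiples of $\|e\|$: $|\alpha|$; the $\varphi_j$ on $\{|\zeta|\le\tau_*\}$, a compact subset of $B_j$; and $s$ on $\mathbb P^1\setminus\bigcup_j\bigl(\{|\zeta|<\tau_*\}\cup\iota\{|\zeta|<\tau_*\}\bigr)$, a compact subset of $A$. On $\tau_*\le|\zeta|<\tau_4$ use $\varphi_j=e_j+s-p_j(\alpha)$. On $\tau_3<|\zeta|<\tau_*$ use $s=\varphi_j+p_j(\alpha)-e_j$. On the mirror images $s$ is bounded by reality.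

## 9. Step 4: a lattice of bubbles and a self-map of a compact convex set

This is the main step. In each cell we write down a function with many small poles, following the toy computation, with unknowns left free; then we define a map $\mathcal T$ on the unknowns whose fixed points are solutions.

**The smooth filling.** Let $\chi=\chi(|\zeta|)$ be a smooth cutoff with values in $[0,1]$, $\chi=0$ for $|\zeta|\le\tau_1$ and $\chi=1$ for $|\zeta|\ge\tau_2$. For $\alpha$ and $\varphi$ bounded by a small $\kappa\le1$ put
$$\psi_j=\chi\,(v_j+p_j(\alpha))+\varphi_j,\qquad\beta_j=\tfrac1\pi\,\partial_{\bar\zeta}\bigl(\chi(v_j+p_j(\alpha))\bigr)=\tfrac1\pi(\partial_{\bar\zeta}\chi)(v_j+p_j(\alpha)).$$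
These are smooth, since $\chi=0$ where $v_j$ is undefined or $p_j$ has poles. In this way the extra poles of $p_j(\alpha)$ enter only through the smooth density $\beta_j$. For small $\kappa$ we have $|\psi_j|\le\frac{r_j}4+C\kappa\le\frac{r_j}2$ on $B_j$. The function $\beta_j$ is supported in $\tau_1\le|\zeta|\le\tau_2$ and bounded in $C^1$ uniformly in $\alpha$. Since $\partial_{\bar z}\int\beta(w)\frac{d\mu(w)}{z-w}=\pi\beta(z)$, the function
$$H_j(z)=\chi(v_j+p_j(\alpha))(z)-\int\beta_j(w)\frac{d\mu(w)}{z-w}$$
is holomorphic on $\mathbb D$. In the toy computation the filling was $\bar z$, the density $\frac1\pi$, and $H=0$.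

**The lattice.** Let $\varepsilon>0$ be small and $\eta:=\varepsilon^{3/2}$. In the coordinate $\zeta$ of each cell, consider every closed square $S_\ell$ of side $\varepsilon$ centered at $\ell\in\varepsilon\mathbb Z[i]$ that meets $\{\tau_1\le|\zeta|\le\tau_2\}$. For each such square and each $k=1,\dots,n$ take the point $w_i=\ell+\frac{k\varepsilon}{4n}$, where $i=(j,\ell,k)$; write $k(i)=k$. Distinct points in a cell have distance $\ge\varepsilon/(4n)$. Let $d=\varepsilon/(16n)$. For small $\varepsilon$ the discs $|z-w_i|<d$ are disjoint and lie in $\{|\zeta|<\tau_3\}$, and $2\eta\le d/8$. Let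
$$\Omega_j=B_j\setminus\bigcup_{i\text{ in cell }j}\{|z-w_i|\le\eta\}\supset O_j,\qquad U_i=\{\eta<|z-w_i|<2\eta\}.$$
For $f$ holomorphic on $U_i$ let $P_if$ be the negative part of its Laurent series at $w_i$. It is holomorphic on $|z-w_i|>\eta$ and vanishes at $\infty$.

**Lemma 3.** *If $|f|\le b$ on $U_i$, then $|P_if(z)|\le5b\,\eta/|z-w_i|$ for $|z-w_i|>\eta$.*

*Proof.* By Cauchy's formula on circles of radius tending to $2\eta$, the nonnegative part of $f$ is at most $b\,\frac{2\eta}{2\eta-\frac32\eta}=4b$ on $|z-w_i|\le\frac32\eta$. So $|P_if|\le5b$ on $\eta<|z-w_i|\le\frac32\eta$. For $\eta<\eta'\le\frac32\eta$ the function $(z-w_i)P_if(z)$ is holomorphic on $|z-w_i|\ge\eta'$, also at $\infty$. By the maximum principle it is at most $5b\,\eta'$ there. Let $\eta'\downarrow\eta$. $\square$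

**The condition at a bubble.** We seek a map $\hat u_j$ on $\Omega_j$, in the chart, such that $T_{k(i)}(\hat u_j)$ on $U_i$ has negative Laurent part exactly $\frac{b_i}{z-w_i}(1,0)$. Then $T_{k(i)}(\hat u_j)$ extends into the hole with a simple pole in its first coordinate, and $\Psi_{k(i)}$, being defined on all of $\mathbb P^1\times\mathbb B^{n-1}$, turns this into a holomorphic map to $X$. The condition involves only the annulus $U_i$, where $\hat u_j$ is still in the chart.

**The compact convex set $\mathcal M$.** It consists of all $(s,\varphi,\alpha,\xi,g)$ with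

* $s\in\mathcal O(A,V)^{\rm real}$, $\varphi_j\in\mathcal O(B_j,\mathbb C^n)$ ($j\in J$), $\alpha\in\mathbb C^{Z\times n}$, all of sup norm $\le\kappa$;
* $\xi=(\xi_i)$, $\xi_i\in\mathbb C^n$, $|\xi_i|\le r_j$, where $j$ is the cell of $i$;
* $g=(g_i)$, $g_i\in\mathcal O(\{|z-w_i|>\eta\},\mathbb C^n)$, $|g_i(z)|\le\varepsilon^{3/4}\eta/|z-w_i|$.

Here $s,\varphi,\alpha$ do the gluing, $\xi_i$ is the place in the chart where the $i$-th bubble is attached, and $g_i$ is the correction for the curvature of the tube. With the topology of locally uniform convergence, $\mathcal M$ lies in a real Fréchet space. It contains $0$ and is convex. It is compact by Montel's theorem, because the bounds pass to limits. Given a point of $\mathcal M$, define $b_i\in\mathbb C$ by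
$$\sum_{k=1}^nb_{j,\ell,k}\,a_k(\xi_{j,\ell,k})=\varepsilon^2\beta_j(\ell)\qquad\text{for all }j,\ell. \tag{4}$$
By Lemma 2(2) this is uniquely solvable and $|b_i|\le C\varepsilon^2$. Put
$$h_i=\frac{b_i\,a_{k(i)}(\xi_i)}{z-w_i}+g_i,\qquad\hat u_j=H_j+\varphi_j+\sum_{i\text{ in cell }j}h_i\quad\text{on }\Omega_j. \tag{5}$$

In the following estimates $C$ is independent of $\kappa$, of $\varepsilon$ and of the point of $\mathcal M$, and $\varepsilon$ is small.

**(i) The corrections are small in total.** *On $\Omega_j$, $\sum_i|z-w_i|^{-1}\le C\varepsilon^{-2}$, hence $\sum_i|g_i|\le C\varepsilon^{1/4}$.* Boundedly many points have $|z-w_i|\le\varepsilon$, and contribute at most $C\eta^{-1}=C\varepsilon^{-3/2}$. For any other $w_i$ and $|w-w_i|<d$ we have $|z-w|\le2|z-w_i|$, so $|z-w_i|^{-1}\le C\varepsilon^{-2}\int_{|w-w_i|<d}\frac{d\mu(w)}{|z-w|}$. These discs are disjoint and lie in $\mathbb D$, so the sum is at most $C\varepsilon^{-2}\int_{\mathbb D}\frac{d\mu(w)}{|z-w|}\le C\varepsilon^{-2}$. Finally $\varepsilon^{3/4}\eta\,\varepsilon^{-2}=\varepsilon^{3/4+3/2-2}=\varepsilon^{1/4}$.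

**(ii) The poles imitate the Cauchy transform.** *On $\Omega_j$,*
$$\Bigl|\sum_i\frac{b_ia_{k(i)}(\xi_i)}{z-w_i}-\int\beta_j(w)\frac{d\mu(w)}{z-w}\Bigr|\le C\varepsilon^{1/2}.$$
The squares used cover the support of $\beta_j$. Take one with $|z-\ell|\ge4\varepsilon$. For $w\in S_\ell$ we have $\beta_j(w)=\beta_j(\ell)+O(\varepsilon)$ and $\frac1{z-w}=\frac1{z-\ell}+O(\varepsilon|z-\ell|^{-2})$. So its part of the integral differs from $\frac{\varepsilon^2\beta_j(\ell)}{z-\ell}$ by at most $C\varepsilon^3(|z-\ell|^{-1}+|z-\ell|^{-2})$. In its part of the sum replace each $w_i$ by $\ell$; as $|b_i|\le C\varepsilon^2$ the error is at most $C\varepsilon^3|z-\ell|^{-2}$, and by (4) the result is $\frac{\varepsilon^2\beta_j(\ell)}{z-\ell}$ again. Comparing $\varepsilon^2\sum|z-\ell|^{-2}$ with $\int_{3\varepsilon\le|z-w|\le2}|z-w|^{-2}d\mu(w)$, and similarly with exponent $-1$, we see that these squares contribute at most $C\varepsilon\log(1/\varepsilon)$ in total. The boundedly many remaining squares contribute at most $C\int_{|w-z|<5\varepsilon}\frac{d\mu(w)}{|z-w|}\le C\varepsilon$ to the integral, and at most $C\varepsilon^2/\eta=C\varepsilon^{1/2}$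 to the sum, since $|z-w_i|>\eta$ on $\Omega_j$.

Since $\psi_j=H_j+\varphi_j+\int\beta_j(w)\frac{d\mu(w)}{z-w}$, (i) and (ii) give, for $\varepsilon$ small,
$$|\hat u_j-\psi_j|\le C\varepsilon^{1/4}\quad\text{and}\quad|\hat u_j|\le\tfrac58r_j\qquad\text{on }\Omega_j. \tag{6}$$

**(iii) The new $\xi_i$.** The function $y_i:=\hat u_j-h_i$ is what remains near $w_i$ when the $i$-th bubble is removed. It is holomorphic on $|z-w_i|<d$, because the discs of radius $d$ are disjoint. On $|z-w_i|=d/2$, a circle in $\Omega_j$, we have $|h_i|\le C\varepsilon^2/d+C\varepsilon^{3/4}\eta/d\le C\varepsilon$. So by (6) and the maximum principle $|y_i|\le\frac34r_j$ on $|z-w_i|\le d/2$. Put $\xi_i^{\rm new}:=y_i(w_i)$; then $|\xi_i^{\rm new}|\le r_j$. By Cauchy's estimate, on $|z-w_i|\le2\eta\le d/8$ we have $|y_i-\xi_i^{\rm new}|\le C\eta/d\le C\varepsilon^{1/2}$.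

**(iv) The new $g_i$.** On $U_i$,
$$|\hat u_j-\xi_i^{\rm new}|\le|h_i|+C\varepsilon^{1/2}\le C\varepsilon^2/\eta+\varepsilon^{3/4}+C\varepsilon^{1/2}\le C\varepsilon^{1/2}.$$
So $|Q_{k(i),\xi_i^{\rm new}}(\hat u_j)|\le C\varepsilon$ there, by Lemma 2(3). Put
$$g_i^{\rm new}:=-P_i\bigl[Q_{k(i),\xi_i^{\rm new}}(\hat u_j|_{U_i})\bigr]. \tag{7}$$
By Lemma 3, $|g_i^{\rm new}(z)|\le C\varepsilon\,\eta/|z-w_i|\le\varepsilon^{3/4}\eta/|z-w_i|$ for $\varepsilon$ small.

**(v) The new $s,\varphi,\alpha$.** On $O_j$ put
$$e_j:=R_j(\cdot,s)-(\hat u_j-\psi_j),\qquad(s,\varphi,\alpha)^{\rm new}:=S(e). \tag{8}$$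
Here $e_j$ is holomorphic, since $\chi=1$ on $O_j$, so $\psi_j=v_j+p_j(\alpha)+\varphi_j$ there. By (2), (6) and the bound for $S$, $\|(s,\varphi,\alpha)^{\rm new}\|\le C_S(C_R'\kappa^2+C\varepsilon^{1/4})$. Here $C_R'$, which includes the norm comparison on $\overline{O_j}$, is independent of $\kappa$ and $\varepsilon$.

**Choice of constants.** All data through Step 3, and $\chi$, are fixed. First choose $\kappa$ so small that $C_SC_R'\kappa\le\frac12$, that $u_1(z)+v\in\mathcal N$ and (2) holds for $z\in\overline A$ (respectively on $\overline{O_j}$) and $|v|\le\kappa$, that $|\psi_j|\le r_j/2$, and as small as desired for the final approximation. Then choose $\varepsilon$ so small that $C_SC\varepsilon^{1/4}\le\kappa/2$ in (v) and all other smallness requirements hold. Then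
$$\mathcal T:(s,\varphi,\alpha,\xi,g)\mapsto(s,\varphi,\alpha,\xi,g)^{\rm new}$$
maps $\mathcal M$ to $\mathcal M$.

**$\mathcal T$ is continuous** for locally uniform convergence. The $b_i$ depend continuously on $(\xi,\alpha)$, and $H_j$ on $\alpha$. Hence $\hat u_j\in\mathcal O(\Omega_j,\mathbb C^n)$ depends continuously on the data. The value $\xi_i^{\rm new}$ is the mean of $y_i$ over the circle $|z-w_i|=d/2$, which lies in $\Omega_j$. For $\eta'\in(\eta,2\eta)$ and $|z-w_i|>\eta'$, $P_if(z)$ is a Cauchy integral of $f$ over $|w-w_i|=\eta'$. On this circle $Q_{k(i),\xi_i^{\rm new}}(\hat u_j)$ depends continuously on the data in sup norm, so $g_i^{\rm new}$ depends continuously on the data. Finally $e_j\in\mathcal O(O_j,\mathbb C^n)$ depends continuously on the data, and $S$ is continuous.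

By (F4), $\mathcal T$ has a fixed point, which we fix from now on.

## 10. Step 5: gluing the pieces into a rational curve

We now read off what the fixed point equations say on each overlap, and glue.

**On the overlaps $O_j$.** Since $\mathcal L\circ S=\mathrm{id}$, (3) and (8) give at the fixed point
$$\varphi_j+p_j(\alpha)-s=e_j=R_j(\cdot,s)-(\hat u_j-v_j-p_j(\alpha)-\varphi_j).$$
So $\hat u_j=v_j+s+R_j(\cdot,s)$, and by (2) this is $\Phi_j(\hat u_j)=E(\cdot,s)$ on $O_j$.

**At the bubbles.** Let $k=k(i)$. On $U_i$ we have $\hat u_j=y_i+h_i$ with $y_i$ holomorphic on $|z-w_i|<d$ and $h_i$ holomorphic on $|z-w_i|>\eta$ and vanishing at $\infty$. So $P_i\hat u_j=h_i$. Also $P_i$ kills constants. By the definition of $Q_{k,\xi}$ and by (7) at the fixed point,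
$$P_i\bigl[DT_k(\xi_i)^{-1}(T_k(\hat u_j)-T_k(\xi_i))\bigr]=h_i+P_i[Q_{k,\xi_i}(\hat u_j)]=h_i-g_i=\frac{b_i\,a_k(\xi_i)}{z-w_i}.$$
Apply $DT_k(\xi_i)$ and use $DT_k(\xi_i)a_k(\xi_i)=(1,0)$. It follows that $T_k(\hat u_j)-\frac{b_i}{z-w_i}(1,0)$ extends holomorphically to $|z-w_i|<2\eta$. Write $T_k(\hat u_j)=(\omega_i,\Upsilon_i)$. The component $\omega_i$ extends to a holomorphic map to $\mathbb P^1$ with at most one simple pole. The component $\Upsilon_i$ extends holomorphically. It has values in $\mathbb B^{n-1}(\frac12)$ on $U_i$, hence values in $\mathbb B^{n-1}$ by the maximum principle. So $\Psi_k(\omega_i,\Upsilon_i)$ is a holomorphic map $\{|z-w_i|<2\eta\}\to X$, and on $U_i$ it equals $\Psi_k(T_k(\hat u_j))=\Phi_j(\hat u_j)$ by Lemma 2(1).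

**Gluing.** Define $u:\mathbb P^1\to X$ by

* $E(z,s(z))$ on $A$,
* $\Phi_j(\hat u_j)$ on $\Omega_j$,
* $\Psi_{k(i)}(\omega_i,\Upsilon_i)$ on $|z-w_i|<2\eta$,
* $u=\sigma\circ u\circ\iota$ on the mirror cells $\iota(B_j)$.

The discs $|z-w_i|<2\eta$ are disjoint from each other and from $A$, and they meet $\Omega_j$ in the $U_i$; moreover $A\cap\Omega_j=O_j$. So the first three definitions agree on overlaps by what was just shown. The last one is consistent with the first because $E$ is equivariant and $s$ is real. So $u$ is holomorphic and equivariant, that is, a morphism $g:\mathbb P^1\to X$ over $\mathbb R$.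

**Approximation.** On $A_0\subset A$ we have $u=\rho(u_1+s)$ with $|s|\le\kappa$. By the choice of $u_1$ (first) and of $\kappa$ (afterwards), $u$ is as close as desired to $\gamma^c$, uniformly on the annulus $A_0$, as maps to $\mathbb C^M$. Since $S^1\subset\operatorname{int}A_0$, Cauchy's estimates show that $u|_{S^1}$ is close to $\gamma$ with any prescribed number of derivatives. By equivariance $u(S^1)\subset X(\mathbb R)$. This proves Theorem B, and with Section 3 also Theorem A. $\blacksquare$
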